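# Sets of density near one third and the $\ell^1$-norm of the Fourier transform

## 1. A price for every binary digit of the density?

Take a set $A$ in a vector space over $\mathbb F_2$, for example $A\subset\mathbb F_2^n$, and add up the absolute values of all Fourier coefficients of its characteristic function. How small can this sum be, if we know only that the density of $A$ is very close to $1/3$?

The density of a subset of $\mathbb F_2^n$ has the form $m/2^n$, so it is never $1/3$. To come within $\epsilon$ of $1/3$ one needs about $\log_2\epsilon^{-1}$ binary digits. A first guess is therefore: *every binary digit of the density costs a fixed amount*, so near $1/3$ the norm is at least a constant times $\log\epsilon^{-1}$. We fix the notions and then test this guess by hand.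

**Setting.** Let $G$ be a compact abelian group with Haar probability measure $\mu_G$ and dual group $\widehat G$, written additively, so that $0\in\widehat G$ is the trivial character. For $f\in L^1(G)$ and $\gamma\in\widehat G$ put
$$\widehat f(\gamma)=\int_G f(x)\overline{\gamma(x)}\,d\mu_G(x).$$
The density of a measurable $A\subset G$ is $\mu_G(A)=\widehat{\chi_A}(0)$.

**Definition (the norm).** $A(G)=\{f\in L^1(G):\|\widehat f\|_1<\infty\}$ and $\|f\|_{A(G)}=\sum_{\gamma\in\widehat G}|\widehat f(\gamma)|$. We set $\|f\|_{A(G)}=\infty$ if $f\notin A(G)$.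

**Definition (compact vector space).** Let $p$ be prime. A compact vector space over $\mathbb F_p$ is a compact abelian group $G$ with $pG=0$. Examples are $\mathbb F_p^n$ with the uniform measure and the infinite product $\mathbb F_p^{\mathbb N}$ with the product measure. Since $px=0$, we have $\gamma(x)^p=1$, so every character takes values in the $p$-th roots of unity. On $\mathbb F_2^n$ the characters are $x\mapsto(-1)^{\gamma_1x_1+\dots+\gamma_nx_n}$ with $\gamma\in\mathbb F_2^n$.

**Notation.** For real $t$, $\{t\}$ is the fractional part and $\|t\|$ is the distance from $t$ to $\mathbb Z$. Thus $\{11/4\}=3/4$ and $\|11/4\|=1/4$. Since $\|t\|$ is either $\{t\}$ or $1-\{t\}$,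
$$\{t\}(1-\{t\})=\|t\|(1-\|t\|).$$
Also $t\mapsto\|t\|$ is $1$-Lipschitz. A dyadic rational is a number $m/2^n$ with $m,n$ integers, $n\ge0$. Logarithms without a base are natural.

A translation of $A$ multiplies each coefficient by a number of modulus $1$, and an automorphism of $G$ permutes the coefficients. So the norm is unchanged under invertible affine maps.

**Density $2^{-k}$.** Let $H=\{x\in\mathbb F_2^n:x_1=\dots=x_k=0\}$. Then $\chi_H=\prod_{i\le k}\frac12\bigl(1+(-1)^{x_i}\bigr)$ is a sum of $2^k$ distinct characters, each with coefficient $2^{-k}$, so $\|\chi_H\|_{A(G)}=1$. The density $2^{-k}$ has $k$ binary digits, but the norm is $1$ for every $k$. The guess fails as stated: zeros in front are free.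

**Density $3/8$ in $\mathbb F_2^3$.** Three distinct points of $\mathbb F_2^3$ are always affinely independent, so every such set is affinely equivalent to $T=\{0,e_1,e_2\}$. Here
$$8\,\widehat{\chi_T}(\gamma)=1+(-1)^{\gamma_1}+(-1)^{\gamma_2},$$
which is $3$ for $\gamma_1=\gamma_2=0$ (two characters) and $\pm1$ for the other six. So the norm is $(2\cdot3+6)/8=3/2$ for every three-point set.

**Density $5/16$ in $\mathbb F_2^4$.** An affine dependence over $\mathbb F_2$ is a nonempty subset of even size with sum zero. Two distinct points never sum to zero, so five distinct points are either affinely independent or contain four points with sum zero, that is, an affine plane $\{a,b,c,a+b+c\}$.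

* Plane plus a point: we may take $\{0,e_1,e_2,e_1+e_2,e_3\}$. Then $16\,\widehat{\chi}(\gamma)=4\cdot\mathbf 1[\gamma_1=\gamma_2=0]+(-1)^{\gamma_3}$. This gives $5,5,3,3$ on the four characters with $\gamma_1=\gamma_2=0$ and $\pm1$ on the other twelve. The norm is $28/16=7/4$.
* Independent: we may take $\{0,e_1,e_2,e_3,e_4\}$. If $s$ of the $\gamma_i$ equal $1$, then $16\,\widehat\chi(\gamma)=5-2s$. The norm is $(1\cdot5+4\cdot3+6\cdot1+4\cdot1+1\cdot3)/16=30/16=15/8$.

The structured set is cheaper. In the sequence $1/4,\ 3/8,\ 5/16$, which approaches $1/3$, the smallest norms within $\mathbb F_2^2,\mathbb F_2^3,\mathbb F_2^4$ are $1,\ 3/2,\ 7/4$.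

These cases suggest a repaired guess: what costs is a *change* of digit. If the digits $a_{j+1},a_{j+2}$ of $\alpha=0.a_1a_2a_3\ldots$ differ, then $2^j\alpha$ modulo $1$ is $0.01\ldots$ or $0.10\ldots$, hence lies in $[\frac14,\frac34]$, and $\|2^j\alpha\|\ge\frac14$. If they agree, then $\|2^j\alpha\|\le\frac14$. So $\sum_j\|2^j\alpha\|$ is a smooth substitute for the number of digit changes. Since $1/3=0.010101\ldots$ changes digit at every place, a density within $\epsilon$ of $1/3$ should still cost about $\log\epsilon^{-1}$. This is a conjecture from Tom Sanders, "The l^1-norm of the Fourier transform on compact vector spaces", arXiv:math/0605519 (2006).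

**Conjecture.** Suppose that $G$ is a compact vector space over $\mathbb F_2$ and $A\subset G$ has density $\alpha$ with $|\alpha-1/3|\le\epsilon$. Then $\|\chi_A\|_{A(G)}\gg\log\epsilon^{-1}$. That is, there is an absolute constant $c>0$ such that, for all sufficiently small $\epsilon>0$, every such $G$ and $A$ satisfy $\|\chi_A\|_{A(G)}\ge c\log\epsilon^{-1}$.

Three results are quoted with it as known: (i) if the density is exactly $1/3$, then $\chi_A\notin A(G)$; (ii) under the hypotheses of the conjecture, $\|\chi_A\|_{A(G)}\gg\log\log\epsilon^{-1}$; (iii) there are examples of such sets with $\|\chi_A\|_{A(G)}\ll\log\epsilon^{-1}$. We shall prove that the conjecture is true.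

## 2. Four theorems about the orbit $p^j\alpha$ modulo $1$

The lower bounds all come from one inequality, which concerns integer-valued functions and any prime $p$.

**Theorem 1.** Let $G$ be a compact vector space over $\mathbb F_p$. Let $f:G\to\mathbb Z$ (integer-valued a.e.) lie in $A(G)$, and put $\alpha=\int f\,d\mu_G$. For $j\ge0$ let $v_j=\{p^j\alpha\}(1-\{p^j\alpha\})$. Then for every $v>0$,
$$\sum_{\gamma\ne0}|\widehat f(\gamma)|\ \ge\ \frac{p-1}{p+1}\,\sqrt v\,\cdot\,\bigl|\{j\ge0:v_j\ge v\}\bigr|.$$

**Theorem 2 (the conjecture).** Let $G$ be a compact vector space over $\mathbb F_2$, let $0<\epsilon\le1/144$, and let $A\subset G$ have density $\alpha$ with $|\alpha-1/3|\le\epsilon$. Then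
$$\|\chi_A\|_{A(G)}\ \ge\ \tfrac{\sqrt3}{12}\log_2\tfrac1{12\epsilon}\ \ge\ \tfrac1{10}\log\epsilon^{-1}.$$

**Theorem 3 (all densities, two-sided).** Let $p=2$.

(a) For every compact vector space $G$ over $\mathbb F_2$ and every measurable $A\subset G$ of density $\alpha$,
$$\|\chi_A\|_{A(G)}\ \ge\ \alpha+\tfrac{\sqrt3}{12}\sum_{j\ge0}\|2^j\alpha\|.$$
In particular the norm is infinite if $\alpha$ is not a dyadic rational.

(b) For every dyadic rational $\alpha=m/2^n\in[0,1]$ there is $A\subset\mathbb F_2^n$ of density $\alpha$ with $\|\chi_A\|_{A(\mathbb F_2^n)}=\alpha+\sum_{j\ge0}\|2^j\alpha\|$.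

So, up to an absolute constant factor, $\alpha+\sum_j\|2^j\alpha\|$ is the least possible norm at every density $\alpha$.

**Theorem 4 (constant at $1/3$).** Let $m(\epsilon)$ be the infimum of $\|\chi_A\|_{A(G)}$ over all compact vector spaces $G$ over $\mathbb F_2$ and all $A\subset G$ with $|\mu_G(A)-1/3|\le\epsilon$. Then
$$\frac{\sqrt2}9\ \le\ \liminf_{\epsilon\to0}\frac{m(\epsilon)}{\log_2(1/\epsilon)}\ \le\ \limsup_{\epsilon\to0}\frac{m(\epsilon)}{\log_2(1/\epsilon)}\ \le\ \frac13.$$

These notes do not determine the exact constant.

## 3. Prepending a zero is free, taking complements is not: Theorem 3(b)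

We start with the constructions, because they show what the lower bound has to match. Two operations build every dyadic density. One puts $A'$ into one half of a space of one more dimension; this halves the density, so it prepends a digit $0$. The other takes the complement, which flips the digits.

**Proof of Theorem 3(b).** We induct on $n$ and prove the statement for all $0\le m\le2^n$. For $n=0$ the group is trivial; the empty set has norm $0$ and the whole group has norm $1$. The formula gives $0$ for $\alpha=0$ and $1$ for $\alpha=1$, as required. Now let $\alpha=m/2^{n+1}$.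

**Case $m\le2^n$.** By induction there is $A'\subset\mathbb F_2^n$ of size $m$, hence of density $2\alpha$, with the claimed norm. Put $A=\{0\}\times A'\subset\mathbb F_2\times\mathbb F_2^n$. For $(\eta,\xi)\in\mathbb F_2\times\mathbb F_2^n$ we have $\widehat{\chi_A}(\eta,\xi)=\frac12\widehat{\chi_{A'}}(\xi)$. Summing over the two values of $\eta$ gives
$$\|\chi_A\|_A=\|\chi_{A'}\|_A=2\alpha+\sum_{j\ge0}\|2^j\cdot2\alpha\|=2\alpha+\sum_{j\ge1}\|2^j\alpha\|=\alpha+\sum_{j\ge0}\|2^j\alpha\|,$$
where the last equality uses $\|\alpha\|=\alpha$ for $\alpha\le\frac12$.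

**Case $m>2^n$.** Then $\beta=1-\alpha<\frac12$, and the first case gives $B\subset\mathbb F_2^{n+1}$ of density $\beta$ with the claimed norm. Let $A=B^c$. Since $\chi_A=1-\chi_B$, the coefficients at $\gamma\ne0$ only change sign, and the coefficient at $0$ changes from $\beta$ to $\alpha$. Since $\|2^j\beta\|=\|2^j-2^j\alpha\|=\|2^j\alpha\|$,
$$\|\chi_A\|_A=\|\chi_B\|_A-\beta+\alpha=\alpha+\sum_{j\ge0}\|2^j\beta\|=\alpha+\sum_{j\ge0}\|2^j\alpha\|.\qquad\blacksquare$$

A flip from density $\beta$ costs $1-2\beta$, which is about $1/3$ when $\beta$ is about $1/3$. For instance $3/8\to5/8\to5/16$ raises the norm from $3/2$ by $1-\frac34=\frac14$ to $7/4$, the value found by hand above.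

**Proof of the upper bound in Theorem 4.** We need dyadic numbers close to $1/3$ with few digits. For $k\ge1$ let
$$\alpha_k=\frac{2^k-(-1)^k}{3\cdot2^k},$$
so $\alpha_1,\alpha_2,\alpha_3,\alpha_4=\frac12,\frac14,\frac38,\frac5{16}$. Because $2^k\equiv(-1)^k\pmod 3$, the denominator of $\alpha_k$ divides $2^k$. Moreover $|\alpha_k-\frac13|=2^{-k}/3$, and $\alpha_k\le\frac12$ because $\alpha_k\le\frac13+\frac{2^{-k}}3$.

For $j\ge k$ we have $\|2^j\alpha_k\|=0$. For $0\le j<k$, since $\|2^j/3\|=\frac13$ and $\|\cdot\|$ is $1$-Lipschitz, $\|2^j\alpha_k\|\le\frac13+\frac{2^{j-k}}3$. Since $\sum_{j<k}2^{j-k}\le1$, Theorem 3(b) gives a set of density $\alpha_k$ with norm at most $\frac12+\frac k3+\frac13$.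

Given $0<\epsilon<\frac16$, let $k$ be the least positive integer with $2^{-k}/3\le\epsilon$. Since $2^{-1}/3=\frac16>\epsilon$, we have $k\ge2$, and minimality gives $2^{k-1}<\frac1{3\epsilon}$, so $k\le\log_2(1/\epsilon)+1$. Hence $m(\epsilon)\le\frac13\log_2(1/\epsilon)+O(1)$, and the limsup is at most $\frac13$. $\blacksquare$

## 4. What one subgroup sees, and what it misses

Now the lower bound. Why should integrality of $f$ and a non-integral mean force large Fourier coefficients? An integer-valued function with non-integral mean cannot be constant, and its variance is a sum of squares of coefficients. The density enters at finer scales if we first sum $f$ over cosets of a subgroup of order $p^j$: the sum is still integer-valued, and its mean is $p^j\alpha$.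

**Lemma 1.** Let $Z$ be a bounded integer-valued random variable with mean $\mu$. Then $\operatorname{Var}Z\ge\{\mu\}(1-\{\mu\})$.

**Proof.** Let $m=\lfloor\mu\rfloor$. No integer lies strictly between $m$ and $m+1$, so $(Z-m)(Z-m-1)\ge0$, that is, $(Z-m)^2\ge Z-m$. Taking expectations, $\mathbb E(Z-m)^2\ge\mu-m=\{\mu\}$. Therefore $\operatorname{Var}Z=\mathbb E(Z-m)^2-(\mu-m)^2\ge\{\mu\}-\{\mu\}^2$. $\blacksquare$

Let $f$, $\alpha$ and $v_j$ be as in Theorem 1.

**Step 1: make $f$ integer-valued everywhere.** This step lets us add up values of $f$ at chosen points. Since $\widehat f\in\ell^1$, the series $\sum_\gamma\widehat f(\gamma)\gamma$ converges uniformly to a continuous function with the same Fourier coefficients as $f$, so it equals $f$ a.e. This continuous function is integer-valued a.e. The set where its value is not in $\mathbb Z$ is open, because $\mathbb Z$ is closed in $\mathbb C$, and it is null. Haar measure gives positive measure to every nonempty open set, so this set is empty. Hence we may assume that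
$$f=\sum_\gamma\widehat f(\gamma)\gamma$$
is continuous, bounded and integer-valued everywhere, with absolutely convergent Fourier series. In particular only countably many $\widehat f(\gamma)$ are nonzero.

**Step 2: sum over the combinations of $j$ given vectors.** This step produces the integer-valued function of mean $p^j\alpha$. Fix $j\ge0$ and $w=(w_1,\dots,w_j)\in G^j$, and define
$$F_w(x)=\sum_{a\in\mathbb F_p^j}f(x+a_1w_1+\dots+a_jw_j).$$
If the $w_i$ are linearly independent, this is the sum of $f$ over the coset $x+V$ of the subgroup $V$ of order $p^j$ that they span. If they are dependent, the points of the coset are counted with equal multiplicity. In all cases $F_w$ is integer-valued. For $j=0$ it is $f$.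

By absolute convergence we may sum term by term. The coefficient of $\gamma$ in $F_w$ is
$$\widehat f(\gamma)\sum_{a\in\mathbb F_p^j}\prod_{i=1}^j\gamma(w_i)^{a_i}=\widehat f(\gamma)\prod_{i=1}^j\ \sum_{a_i\in\mathbb F_p}\gamma(w_i)^{a_i}.$$
Each $\gamma(w_i)$ is a $p$-th root of unity, so the $i$-th inner sum is $p$ if $\gamma(w_i)=1$ and $0$ otherwise. Hence
$$F_w=\sum_\gamma p^j\,\widehat f(\gamma)\,I_\gamma(w)\,\gamma,\qquad I_\gamma(w):=\mathbf 1[\gamma(w_1)=\dots=\gamma(w_j)=1].\tag{1}$$
The coefficient at $\gamma=0$ is the mean of $F_w$, and it equals $p^j\alpha$.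

**Step 3: compare two expressions for the variance.** This step turns integrality into a statement about coefficients. By Parseval and (1),
$$\int_G|F_w-p^j\alpha|^2\,d\mu_G=\sum_{\gamma\ne0}p^{2j}|\widehat f(\gamma)|^2I_\gamma(w).$$
The left side is the variance of $F_w(x)$ for Haar-random $x$. By Lemma 1, for **every** $w\in G^j$,
$$\sum_{\gamma\ne0}p^{2j}|\widehat f(\gamma)|^2I_\gamma(w)\ \ge\ v_j.\tag{2}$$

**A check on the three-point set.** Take $T=\{0,e_1,e_2\}\subset\mathbb F_2^3$, so $\alpha=\frac38$. The nontrivial coefficients are $\frac38$ at $(0,0,1)$ and $\pm\frac18$ at the six others. For $j=0$, (2) reads $\frac{9+6}{64}=\frac{15}{64}\ge v_0=\frac38\cdot\frac58$, with equality. For $j=1$, $w_1=e_3$, the nonzero $\gamma$ with $\gamma_3=0$ give $4\cdot\frac3{64}=\frac3{16}=v_1$, again with equality. For $j=2$ we have $v_2=\frac14$, and if $w_1,w_2$ are independent, exactly one nonzero $\gamma$ has $I_\gamma(w)=1$. So (2) says $16|\widehat{\chi_T}(\gamma)|^2\ge\frac14$, that is, $|\widehat{\chi_T}(\gamma)|\ge\frac18$. Every nonzero $\gamma$ arises from some such $w$, so all seven coefficients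 must be at least $\frac18$ in modulus, as they are.

How do we get an $\ell^1$ bound out of (2)? Take $p=2$, and suppose $v_j\ge v>0$ for many $j$. There are two natural attempts.

*First attempt: one fixed $w$ for each $j$.* Since $\sum x_i^2\le(\sum x_i)^2$ for $x_i\ge0$, (2) gives $\sum_{\gamma\ne0}|\widehat f(\gamma)|I_\gamma(w)\ge2^{-j}\sqrt v$. Even if these contributions came from disjoint sets of characters for different $j$, their sum would be at most $\sqrt v\sum_j2^{-j}=2\sqrt v$. So this gives only a bounded lower bound. In the example at $j=2$, one $w$ certifies one coefficient of size $\frac18$ and ignores the other six. The bound has to use many choices of $w$.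

*Second attempt: average (2) over $w$.* Choose the $w_i$ independently with Haar measure. For $\gamma\ne0$ we have $I_\gamma(w)=1$ with probability $2^{-j}$ (this is verified in Section 5), so the average of (2) is
$$\sum_{\gamma\ne0}|\widehat f(\gamma)|^2\ \ge\ 2^{-j}v_j.$$
For $f=\chi_A$ the left side is $\alpha-\alpha^2$, which is close to $\frac29$ for $\alpha$ near $\frac13$. The right side is at most $2^{-j}/4$, so the inequality says less and less as $j$ grows. What was lost is visible in the example. At $j=2$ the average of the left side of (2) is $16\cdot\frac{15}{64}\cdot\frac14=\frac{15}{16}$, and the single coefficient $\frac38$ at $(0,0,1)$ already contributes $16\cdot\frac9{64}\cdot\frac14=\frac9{16}>\frac14=v_2$. A large coefficient is seen rarely, but when it is seen it contributes far more than $v_j$, and this excess pays for all the other $w$. Yet (2) must hold for each of those other $w$ too.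

## 5. Truncate first, then average: proof of Theorem 1

The remedy is to forbid the excess. For every $w$, the sum in (2) divided by $v$ is at least $1$, and no single term needs to count for more than $1$. So we cap each term at $1$ *before* averaging. A coefficient much larger than $2^{-j}$ then contributes only its small probability of being seen, a coefficient much smaller than $2^{-j}$ contributes little because of the square, and only coefficients of size about $2^{-j}$ contribute at full strength. Different scales $j$ then have to be paid for by different coefficients. Here is the proof for general $p$, continuing from (2).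

**Step 4: cap the terms.** This step removes the excess. Suppose $v_j\ge v>0$. For nonnegative $x_i$ we have $\min(1,\sum_ix_i)\le\sum_i\min(1,x_i)$: if some $x_i\ge1$ the right side is at least $1$, and otherwise it equals $\sum_ix_i$. Divide (2) by $v$ and apply this. Since $I_\gamma(w)\in\{0,1\}$, for every $w\in G^j$,
$$1\le\sum_{\gamma\ne0}I_\gamma(w)\,\min\bigl(1,\,p^{2j}|\widehat f(\gamma)|^2/v\bigr).\tag{3}$$

**Step 5: average over $w$.** This step uses all choices of $w$ at once. Integrate (3) over $G^j$ with respect to $\mu_G^j$. Let $\gamma\ne0$. Then $\gamma$ is a nontrivial continuous homomorphism into the group of $p$-th roots of unity. That group has prime order, so $\gamma$ is onto, and the image of Haar measure under $\gamma$ is invariant, hence uniform. So $\gamma(w_i)=1$ with probability $1/p$. The $w_i$ are independent, so $\int I_\gamma\,d\mu_G^j=p^{-j}$. The terms are nonnegative and only countably many are nonzero, so sum and integral may be interchanged. Writing $b_\gamma=|\widehat f(\gamma)|/\sqrt v$, we obtain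
$$1\le\sum_{\gamma\ne0}\min\bigl(p^{-j},\,p^jb_\gamma^2\bigr)\qquad\text{whenever } v_j\ge v.\tag{4}$$

Each term of (4) is at most $b_\gamma$, since the minimum of two numbers is at most their geometric mean. So (4) for a single $j$ gives only $\sum_{\gamma\ne0}b_\gamma\ge1$. The gain comes from using many $j$ at once.

**Step 6: sum over the scales.** This step shows that each coefficient can serve only boundedly many scales. Let $J$ be any finite subset of $\{j\ge0:v_j\ge v\}$. Summing (4) over $j\in J$, interchanging the sums, and enlarging the range of $j$ to $\mathbb Z$,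
$$|J|\ \le\sum_{\gamma\ne0,\ b_\gamma>0}\ \sum_{j\in\mathbb Z}\min\bigl(p^{-j},\,p^jb_\gamma^2\bigr).\tag{5}$$
Fix $\gamma$ and write $b_\gamma=p^{-\tau}$ with $\tau$ real. Then
$$\min(p^{-j},p^jb_\gamma^2)=b_\gamma\min(p^{\tau-j},p^{j-\tau})=b_\gamma\,p^{-|j-\tau|}.$$
So we must bound $S(\tau)=\sum_{j\in\mathbb Z}p^{-|j-\tau|}$. It has period $1$. For $\tau\in[0,1]$, splitting the sum into $j\le0$ and $j\ge1$ gives two geometric series:
$$S(\tau)=\sum_{j\le0}p^{j-\tau}+\sum_{j\ge1}p^{\tau-j}=\frac{p^{-\tau}+p^{\tau-1}}{1-p^{-1}}.$$
This is convex in $\tau$ and takes the same value at $\tau=0$ and $\tau=1$, so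
$$S(\tau)\le\frac{1+p^{-1}}{1-p^{-1}}=\frac{p+1}{p-1}.$$
Inserting this in (5),
$$|J|\ \le\ \frac{p+1}{p-1}\sum_{\gamma\ne0}b_\gamma=\frac{p+1}{p-1}\cdot\frac1{\sqrt v}\sum_{\gamma\ne0}|\widehat f(\gamma)|.$$
The right side is finite and does not depend on $J$, and $J$ was an arbitrary finite subset. So $\{j\ge0:v_j\ge v\}$ is finite and satisfies the same bound, which is Theorem 1. $\blacksquare$

## 6. Densities close to $1/3$: Theorem 2 and the lower bound in Theorem 4

It remains to count the $j$ for which $v_j$ is bounded below. The point $1/3$ is convenient because $3\nmid2^j$, so $\|2^j/3\|=\frac13$ for every $j$, and this persists for $2^j\alpha$ as long as $2^j\epsilon$ is small.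

**Proof of Theorem 2.** If $\chi_A\notin A(G)$, the norm is infinite and there is nothing to prove. Otherwise apply Theorem 1 with $p=2$ and $f=\chi_A$.

**Step 1: a lower bound for $v_j$.** Let $j\ge0$ with $2^j\epsilon\le\frac1{12}$. Then $|2^j\alpha-2^j/3|\le\frac1{12}$, so $\|2^j\alpha\|\ge\frac13-\frac1{12}=\frac14$. Now $v_j=t(1-t)$ with $t=\|2^j\alpha\|\in[\frac14,\frac12]$, and $t(1-t)$ is increasing on $[0,\frac12]$. Hence $v_j\ge\frac14\cdot\frac34=\frac3{16}$.

**Step 2: count the $j$.** Since $\frac1{12\epsilon}\ge1$, the number of integers $j\ge0$ with $2^j\le\frac1{12\epsilon}$ is $\lfloor\log_2\frac1{12\epsilon}\rfloor+1\ge\log_2\frac1{12\epsilon}$. Theorem 1 with $v=\frac3{16}$ gives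
$$\|\chi_A\|_{A(G)}\ \ge\ \tfrac13\cdot\tfrac{\sqrt3}4\,\log_2\tfrac1{12\epsilon}=\tfrac{\sqrt3}{12}\log_2\tfrac1{12\epsilon}.$$

**Step 3: simplify.** For $\epsilon\le\frac1{144}$ we have $12\epsilon\le\sqrt\epsilon$, so $\log_2\frac1{12\epsilon}\ge\frac12\log_2\epsilon^{-1}$. The right side above is therefore at least
$$\tfrac{\sqrt3}{24}\log_2\epsilon^{-1}=\tfrac{\sqrt3}{24\ln2}\log\epsilon^{-1}\ge\tfrac1{10}\log\epsilon^{-1},$$
since $\frac{\sqrt3}{24\ln2}=0.104\ldots$. This proves the conjecture, with $c=\frac1{10}$ for all $0<\epsilon\le\frac1{144}$. $\blacksquare$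

**Proof of the lower bound in Theorem 4.** The threshold $\frac1{12}$ was a convenient choice; a smaller one gives a better constant in the limit. Fix $0<\delta<\frac13$ and let $0<\epsilon\le\delta$. If $|\alpha-\frac13|\le\epsilon$ and $2^j\epsilon\le\delta$, then $\|2^j\alpha\|\ge\frac13-\delta>0$, so as before $v_j\ge(\frac13-\delta)(\frac23+\delta)$. There are $\lfloor\log_2(\delta/\epsilon)\rfloor+1\ge\log_2(\delta/\epsilon)$ such $j\ge0$. Theorem 1 (or the convention for $\chi_A\notin A(G)$) gives
$$m(\epsilon)\ \ge\ \tfrac13\sqrt{(\tfrac13-\delta)(\tfrac23+\delta)}\ \log_2(\delta/\epsilon).$$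
Divide by $\log_2(1/\epsilon)$ and let $\epsilon\to0$ with $\delta$ fixed; since $\log_2(\delta/\epsilon)/\log_2(1/\epsilon)\to1$, the liminf is at least $\frac13\sqrt{(\frac13-\delta)(\frac23+\delta)}$. Now let $\delta\to0$: the liminf is at least $\frac13\sqrt{\frac29}=\frac{\sqrt2}9$. Together with the upper bound in Section 3 this proves Theorem 4. $\blacksquare$

## 7. Runs of small $\|2^j\alpha\|$: Theorem 3(a)

For a general density, Theorem 1 counts the $j$ with $\|2^j\alpha\|\ge\frac14$, whereas the claim involves the whole sum $\sum_j\|2^j\alpha\|$. The small terms must be absorbed by the large ones. This works because a small positive $\|2^j\alpha\|$ doubles at each step until it is no longer small.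

**Proof of Theorem 3(a).** We may assume $\chi_A\in A(G)$, since otherwise the left side is infinite. Put $d_j=\|2^j\alpha\|$ and $J=\{j\ge0:d_j\ge\frac14\}$.

**Step 1: bound $|J|$ by the norm.** For $j\in J$ we have $v_j=d_j(1-d_j)\ge\frac3{16}$. Theorem 1 with $p=2$, $v=\frac3{16}$ gives
$$\sum_{\gamma\ne0}|\widehat{\chi_A}(\gamma)|\ \ge\ \tfrac{\sqrt3}{12}\,|J|.\tag{6}$$
In particular $J$ is finite.

**Step 2: show $\sum_jd_j\le|J|$.** If $d_j=0$, then $2^j\alpha$ is an integer and all later $d_i$ vanish. If $0<d_j<\frac14$, then $2d_j<\frac12$, so $d_{j+1}=2d_j>0$. Hence the terms cannot stay in $(0,\frac14)$ forever, and every index $j\notin J$ with $d_j>0$ lies in a finite maximal run of consecutive indices of this kind. Let $j^*$ be the index just after the run. Then $d_{j^*}$ is twice the positive last term of the run, so $d_{j^*}>0$, and by maximality $j^*\in J$. Going back from $j^*$, the terms in the run are $d_{j^*-l}=2^{-l}d_{j^*}$ for $l=1,2,\dots$ up to the length of the run, so they add up to less than $d_{j^*}$. Distinct runs have distinct $j^*$. Therefore, since $d_j\le\frac12$,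
$$\sum_{j\ge0}d_j\ \le\ 2\sum_{j\in J}d_j\ \le\ |J|.$$

**Step 3: combine.** Add the coefficient $\widehat{\chi_A}(0)=\alpha$ to (6) and use Step 2:
$$\|\chi_A\|_{A(G)}\ \ge\ \alpha+\tfrac{\sqrt3}{12}|J|\ \ge\ \alpha+\tfrac{\sqrt3}{12}\sum_{j\ge0}\|2^j\alpha\|.$$

**Step 4: densities that are not dyadic.** Suppose $\alpha$ is not a dyadic rational. Then $d_j>0$ for all $j$. By the doubling in Step 2, every index not in $J$ is followed by a later element of $J$, so $J$ is infinite. This contradicts the finiteness of $J$ in Step 1, which used only $\chi_A\in A(G)$. So in this case the norm is infinite. The right-hand side of the bound is infinite as well, since $J$ contributes infinitely many terms $d_j\ge\frac14$. $\blacksquare$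

As $\frac13$ is not dyadic, this contains the quoted result (i). The final sentence of Theorem 3 follows by putting (a) and (b) together: at a dyadic density both the bound and an example are comparable to $\alpha+\sum_j\|2^j\alpha\|$, and at any other density both this quantity and every norm are infinite.

## 8. Integrals of integer-valued functions for other primes

Theorem 1 was proved for every $p$, and the doubling argument has a version with $p$ in place of $2$.

**Remark.** If $G$ is a compact vector space over $\mathbb F_p$ and $f:G\to\mathbb Z$ lies in $A(G)$, then $\alpha=\int f\,d\mu_G\in\mathbb Z[1/p]$.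

To see this, suppose $\alpha\notin\mathbb Z[1/p]$, so that $\|p^j\alpha\|>0$ for all $j\ge0$. Whenever $\|p^j\alpha\|<\frac1{2p}$ we have $p\|p^j\alpha\|<\frac12$, hence $\|p^{j+1}\alpha\|=p\|p^j\alpha\|$. So the terms cannot stay below $\frac1{2p}$ from some point on, and $\|p^j\alpha\|\ge\frac1{2p}$ for infinitely many $j$. For these $j$ we have $v_j\ge v:=\frac1{2p}\bigl(1-\frac1{2p}\bigr)>0$, because $t(1-t)$ is increasing on $[0,\frac12]$. Theorem 1 with this $v$ would give $\sum_{\gamma\ne0}|\widehat f(\gamma)|=\infty$, which contradicts $f\in A(G)$. $\blacksquare$
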